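\title{Connected graded Hopf algebras of finite Gel'fand--Kirillov dimension are connected as coalgebras}

\begin{abstract}
Let $H$ be a Hopf algebra of finite Gel'fand--Kirillov dimension over an algebraically closed field $k$ of characteristic $0$. Suppose that $H$ admits, as an algebra only, an $\mathbb N$-grading whose degree-zero part is $k$. We prove that the coradical of $H$ is $k$, which answers a question of Brown, Gilmartin and Zhang. The grading forces every tensor power $H^{\otimes p}$ to have the algebraic $K$-theory of $k$. An explicit family of trace functionals on the cobar construction $p\mapsto H^{\otimes p}$ then shows that the coefficient matrix of every $n$-dimensional comodule has trace $n$, and this excludes nontrivial simple comodules.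
\end{abstract}

\section{Introduction}\label{sec:intro}

The word ``connected'' is attached to a Hopf algebra in two ways, one that sees only the multiplication and one that sees only the comultiplication. This paper compares them.

Vector spaces and tensor products are taken over a field $k$. For a Hopf $k$-algebra $H$ we write $\Delta$, $\varepsilon$, $S$ for the comultiplication, counit and antipode, $\Delta(h)=h_1\otimes h_2$ in Sweedler's notation, and $\mathfrak m=\ker\varepsilon$ for the augmentation ideal, with $\mathfrak m^j=H$ for $j\le 0$. An algebra $A$ is \emph{connected graded} if it is $\mathbb N$-graded with $A=k\oplus\bigoplus_{i\ge1}A(i)$. A coalgebra is \emph{simple} if it is nonzero and has no subcoalgebra other than $0$ and itself; the \emph{coradical} $C_0$ of a coalgebra $C$ is the sum of its simple subcoalgebras, and $C$ is \emph{connected} if $\dim C_0=1$. In a Hopf algebra $k1$ is a simple subcoalgebra, so connectedness means $H_0=k1=k$. The \emph{Gel'fand--Kirillov dimension} of an algebra $A$ measures its rate of polynomial growth: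
\[
\operatorname{GKdim}A=\sup_V\ \limsup_{n\to\infty}\frac{\log\dim V^n}{\log n},
\]
where $V$ runs over the finite-dimensional subspaces containing $1$ and $V^n$ is the span of the products of $n$ elements of $V$. Consider the following conditions on a Hopf algebra $H$.
\begin{itemize}
\item[(CGA)] $H$ is connected graded as an algebra. The grading need not be compatible with $\Delta$, $\varepsilon$ or $S$.
\item[(CCA)] $H$ is connected as a coalgebra: $H_0=k$.
\end{itemize}
Let $k$ be algebraically closed of characteristic $0$ and $\operatorname{GKdim}H<\infty$. It is known that (CCA) does not imply (CGA): the enveloping algebra of a finite-dimensional non-nilpotent Lie algebra, with its standard cocommutative coalgebra structure, is a counterexample (Remark~\ref{rem:nonnilpotent} recalls why). The question, which comes from the paper \cite{BGZ} of Brown, Gilmartin and Zhang, is whether the opposite implication holds: \emph{does} (CGA) \emph{imply} (CCA)? The answer is yes.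

\begin{theorem}\label{thm:main}
Let $k$ be an algebraically closed field of characteristic $0$, and let $H$ be a Hopf $k$-algebra with $\operatorname{GKdim}H<\infty$ which is connected graded as an algebra. Then $H_0=k$.
\end{theorem}

We do not assume that $H$ is finitely generated, that the spaces $H(i)$ are finite-dimensional, or that $S$ is bijective.

The commutative case suggests both the answer and the method. Let $k=\mathbb C$ and let $H=\mathcal O(G)$ be the coordinate ring of an affine algebraic group. The simple subcoalgebras of $H$ are the spaces of matrix coefficients of the simple rational representations, so (CCA) says that $G$ is unipotent. A connected grading gives the algebra map $H\to H[t]$, $h\mapsto ht^i$ for $h\in H(i)$, that is, a morphism $G\times\mathbb A^1\to G$ which is the identity at $t=1$ and constant at $t=0$. So (CGA) makes $G(\mathbb C)$ contractible. A maximal compact subgroup $K$ is a deformation retract of $G(\mathbb C)$, and a contractible closed manifold is a point. The quotient of $G$ by its unipotent radical is the complexification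 of $K$, so $G$ is unipotent. The hypothesis enters only through a homotopy invariant of the variety $G$, and this is why no compatibility between the grading and $\Delta$ is needed.

The characteristic cannot be arbitrary.

\begin{example}\label{ex:charp}
Let $\operatorname{char}k=\ell>0$ and let $H=k[g]/(g^\ell-1)$ be the group algebra of the cyclic group of order $\ell$. With $x=g-1$ we have $H=k[x]/(x^\ell)$, which is connected graded and finite-dimensional. But $kg\ne k1$ is a simple subcoalgebra.
\end{example}

For noncommutative $H$ there is no space to contract, but the map $H\to H[t]$ survives, and algebraic $K$-theory is an invariant that does not distinguish $t=0$ from $t=1$ for noetherian rings of finite global dimension. The proof has two independent halves.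
\begin{enumerate}
\item Sections~\ref{sec:trace}--\ref{sec:psi} concern an arbitrary Hopf algebra over an arbitrary field. If the stable linear groups $GL(H^{\otimes p})$ all have the homology of $GL(k)$, then the coefficient matrix $M$ of an $n$-dimensional comodule satisfies $\operatorname{tr}(M^{-1})\equiv n$ modulo every power of $\mathfrak m$ (Theorem~\ref{thm:trace}). Section~\ref{sec:hand} proves this by hand modulo $\mathfrak m^2$ and $\mathfrak m^3$; the general proof organizes the same computation on the cobar construction.
\item Sections~\ref{sec:filtration} and \ref{sec:K} show that under the hypotheses of Theorem~\ref{thm:main} the powers of $\mathfrak m$ intersect in $0$, and the algebras $H^{\otimes p}$ are noetherian of finite global dimension and have the $K$-theory of $k$, which yields the homological hypothesis.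
\end{enumerate}
Section~\ref{sec:complements} contains three complements, not needed for Theorem~\ref{thm:main}: an extension to all fields of characteristic $0$, a criterion valid in any characteristic, and a $K$-theoretic characterization of (CCA).

\section{Multiplicative matrices and the trace theorem}\label{sec:trace}

In Sections~\ref{sec:trace}--\ref{sec:psi}, $H$ is a Hopf algebra over an arbitrary field $k$.

\subsection{Matrices}
For a ring $A$ let $GL(A)=\bigcup_nGL_n(A)$, where $GL_n(A)\subseteq GL_{n+1}(A)$ by $g\mapsto\operatorname{diag}(g,1)$. A ring map $\varphi:A\to B$, applied entrywise, gives a homomorphism $GL(A)\to GL(B)$, again written $\varphi$. An element $g\in GL(H)$ is an infinite matrix such that $g-1$ has finitely many nonzero entries, so we can put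
\[
t(g)=\operatorname{tr}(g-1)\in H .
\]
Since $H$ is not commutative, the trace is not invariant under conjugation. It is invariant under conjugation by matrices over $k$: if $P\in GL(k)$ and $X$ has finitely many nonzero entries, then $\sum_{i,j,l}P_{ij}X_{jl}(P^{-1})_{li}=\sum_{j,l}X_{jl}(P^{-1}P)_{lj}$ because the entries of $P^{\pm1}$ are central. Thus
\begin{equation}\label{eq:conj}
\operatorname{tr}(PXP^{-1})=\operatorname{tr}X,\qquad t(PgP^{-1})=t(g)\qquad(P\in GL(k),\ g\in GL(H)).
\end{equation}
This is the only property of the trace, besides linearity, that we use.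

For a matrix $X$ over $H$ and $1\le r\le p$ let $X_r$ be the matrix over $H^{\otimes p}$ obtained by placing each entry in the $r$-th tensor factor, with $1$ in the other factors.

\begin{definition}
An $n\times n$ matrix $M=(c_{ij})$ over $H$ is \emph{multiplicative} if $\Delta c_{ij}=\sum_lc_{il}\otimes c_{lj}$ and $\varepsilon(c_{ij})=\delta_{ij}$ for all $i,j$; that is, if $\Delta(M)=M_1M_2$ and $\varepsilon(M)=1$.
\end{definition}

These are the coefficient matrices of right comodules: a basis $v_1,\dots,v_n$ and the formula $v_j\mapsto\sum_iv_i\otimes c_{ij}$ define a comodule exactly when $M$ is multiplicative. The antipode axiom gives $\sum_lc_{il}S(c_{lj})=\delta_{ij}=\sum_lS(c_{il})c_{lj}$, so $M\in GL_n(H)$, $M^{-1}=(S(c_{ij}))$ and $\operatorname{tr}(M^{-1})=S(\operatorname{tr}M)$. A $1\times1$ multiplicative matrix is a grouplike element. The trace of $M$ is the character of the comodule, and characters detect connectedness.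

\begin{lemma}\label{lem:criterion}
If $C\ne k1$ is a simple subcoalgebra of $H$, then $C\cap k1=0$. If $k$ is algebraically closed and $\operatorname{tr}M\in k1$ for every multiplicative matrix $M$, then $H_0=k$.
\end{lemma}

\begin{proof}
If $1\in C$, then $k1$ is a nonzero subcoalgebra of the simple coalgebra $C$, so $C=k1$. For the second claim, suppose that $C\neq k1$ is a simple subcoalgebra. Every element of a coalgebra lies in a finite-dimensional subcoalgebra, so $\dim C<\infty$, and subcoalgebras of $C$ correspond to ideals of the dual algebra $C^*$. Hence $C^*$ is a finite-dimensional simple algebra over an algebraically closed field, so $C^*\cong M_n(k)$ by Wedderburn's theorem. The basis $(c_{ij})$ of $C$ dual to the matrix units forms a multiplicative matrix $M$. By linear independence $\operatorname{tr}M=\sum_ic_{ii}$ is a nonzero element of $C$, and it lies in $k1$ by assumption. This contradicts $C\cap k1=0$.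
\end{proof}

\subsection{Homology of groupoids}\label{sub:homology}
Let $\mathcal G$ be a small groupoid, that is, a small category in which all arrows are invertible. Let $C_q(\mathcal G)$ be the $k$-vector space with basis the \emph{$q$-simplices}
\[
(x_0\xrightarrow{g_1}x_1\xrightarrow{g_2}\cdots\xrightarrow{g_q}x_q)
\]
of the nerve of $\mathcal G$; the $0$-simplices are the objects. The faces $\partial_l:C_q(\mathcal G)\to C_{q-1}(\mathcal G)$, $0\le l\le q$, are as follows: $\partial_0$ drops $x_0$ and $g_1$; for $0<l<q$, $\partial_l$ drops $x_l$ and replaces $g_l,g_{l+1}$ by the composite $g_{l+1}g_l$; and $\partial_q$ drops $x_q$ and $g_q$. Then $\partial=\sum_l(-1)^l\partial_l$ satisfies $\partial^2=0$, and $H_q(\mathcal G;k)$ denotes the homology. A functor acts on simplices arrow by arrow and commutes with every $\partial_l$. Naturally isomorphic functors induce chain homotopic maps, so an equivalence of groupoids induces an isomorphism in homology. A group $\Gamma$ is a groupoid with one object; we then write simplices as $(g_1,\dots,g_q)$, so that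
\[
\partial(g_1)=0,\qquad \partial(g_1,g_2)=(g_2)-(g_2g_1)+(g_1),
\]
and $H_q(\Gamma;k)$ is group homology, which is the homology of the classifying space $B\Gamma$.

\subsection{The trace theorem}
The substitute for contractibility is the following condition on $H$, in which $H^{\otimes0}=k$.
\begin{itemize}
\item[(H)] For all $p,q\ge0$ the unit map $k\to H^{\otimes p}$ induces an isomorphism
\[
H_q(GL(k);k)\to H_q(GL(H^{\otimes p});k).
\]
\end{itemize}
A $k$-algebra map $\varphi:H^{\otimes p}\to H^{\otimes p'}$ commutes with the unit maps. Hence: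
\begin{equation}\label{eq:anymap}
\text{under (H), every such $\varphi$ induces isomorphisms on $H_*(GL(-);k)$.}
\end{equation}

\begin{theorem}\label{thm:trace}
Let $H$ be a Hopf algebra over a field $k$ which satisfies \textup{(H)}, and let $M=(c_{ij})$ be an $n\times n$ multiplicative matrix over $H$. Then
\[
\operatorname{tr}(M^{-1})-n=\sum_iS(c_{ii})-n\ \in\ \bigcap_{R\ge1}\mathfrak m^R .
\]
\end{theorem}

For $H=\mathcal O(G)$ the conclusion says that the function $\gamma\mapsto\operatorname{tr}M(\gamma^{-1})$ on $G$ agrees with the constant $n$ to infinite order at the identity.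

\section{The trace modulo $\mathfrak m^2$ and $\mathfrak m^3$}\label{sec:hand}

Assume (H) and let $M$ be multiplicative of size $n$, viewed in $GL(H)$, so that $t(M^{-1})=\operatorname{tr}(M^{-1})-n$. Since $\varepsilon(M^{-1})=1$, we have $t(M^{-1})\in\mathfrak m$ without any hypothesis. We gain two more orders by hand. The results of this section are special cases of Theorem~\ref{thm:trace} and are not used later, but the following notation is.

For $1\le j\le p$ let $e_j:H^{\otimes p}\to H$ be the algebra map that applies $\varepsilon$ to every tensor factor except the $j$-th, and let $e_0=\varepsilon^{\otimes p}:H^{\otimes p}\to k\subseteq H$. For $g\in GL(H^{\otimes p})$ put $g^{[j]}=e_j(g)$. Then $g^{[0]}\in GL(k)$, and the matrix $g^{[j]}-g^{[0]}$ has finitely many nonzero entries, all in $\mathfrak m$, because $\varepsilon e_j=e_0$.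

\subsection{Modulo $\mathfrak m^2$}
For $g\in GL(H)$ put $\tau(g)=t(g\,\varepsilon(g)^{-1})\in\mathfrak m$, and extend $\tau$ linearly to $C_1(GL(H))$. Write $\bar g=\varepsilon(g)$ and expand:
\[
(g_2-\bar g_2)(g_1-\bar g_1)\,\bar g_1^{-1}\bar g_2^{-1}=g_2g_1(\bar g_2\bar g_1)^{-1}-g_2\bar g_2^{-1}-\bar g_2\,(g_1\bar g_1^{-1})\,\bar g_2^{-1}+1 .
\]
Taking traces and using \eqref{eq:conj}, we get the exact identity
\begin{equation}\label{eq:tau}
\operatorname{tr}\bigl((g_2-\bar g_2)(g_1-\bar g_1)(\bar g_2\bar g_1)^{-1}\bigr)=\tau(g_2g_1)-\tau(g_2)-\tau(g_1)=-\tau\bigl(\partial(g_1,g_2)\bigr).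
\end{equation}
The left side lies in $\mathfrak m^2$, so $\tau$ maps boundaries into $\mathfrak m^2$. If $A\in GL(H)$ and $\varepsilon(A)=1$, then the $1$-cycle $(A)-(1)$ is killed by $\varepsilon$, so it is a boundary by \eqref{eq:anymap}. Therefore $t(A)=\tau((A)-(1))\in\mathfrak m^2$. In particular $t(M^{-1})\in\mathfrak m^2$.

This already shows that (H) fails for $k[g,g^{-1}]$ with $g$ grouplike and for Example~\ref{ex:charp}: in both, $g^{-1}-1\equiv-(g-1)\not\equiv0$ modulo $\mathfrak m^2$. The argument did not use $\Delta(M)=M_1M_2$, and without that identity it cannot be improved. Take $H=k[x]$ with $x$ primitive and $k$ as in Theorem~\ref{thm:main}, so that (H) holds by Section~\ref{sec:K}. The matrix $A=\left(\begin{smallmatrix}1+x^2&x\\x&1\end{smallmatrix}\right)$ has determinant $1$ and $\varepsilon(A)=1$, but $t(A^{-1})=x^2\notin\mathfrak m^3$.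

\subsection{Modulo $\mathfrak m^3$}
The identity $\Delta(M)=M_1M_2$ lives in $GL(H\otimes H)$, so the next step uses the homology of that group. We build a $2$-cycle from $M$ and a $2$-cocycle from the trace, and pair them.

\emph{The cycle.} Choose $w\in C_2(GL(H))$ with $\partial w=(M)-(1)$. Consider the algebra maps $d^0,d^1,d^2:H\to H\otimes H$ given by $d^0h=1\otimes h$, $d^1h=\Delta h$, $d^2h=h\otimes1$. They commute with $\partial$, so
\[
\partial(d^0w-d^1w+d^2w)=(M_2)-(M_1M_2)+(M_1)-(1)=\partial(M_2,M_1)-\partial(1,1).
\]
Hence $\zeta=d^0w-d^1w+d^2w-(M_2,M_1)+(1,1)$ is a $2$-cycle of $GL(H\otimes H)$.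

\emph{The cocycle.} The left side of \eqref{eq:tau} suggests reading the two factors in different tensor slots. For $g_1,g_2\in GL(H\otimes H)$ put
\[
c(g_1,g_2)=\operatorname{tr}\Bigl(\bigl(g_2^{[1]}-g_2^{[0]}\bigr)\bigl(g_1^{[2]}-g_1^{[0]}\bigr)\bigl((g_2g_1)^{-1}\bigr)^{[0]}\Bigr)\ \bmod\mathfrak m^3\ \in\ \mathfrak m^2/\mathfrak m^3 .
\]
Let $X^r(g)=g^{[r]}(g^{[0]})^{-1}-1$ for $r=1,2$, a matrix over $\mathfrak m$, and write $g\cdot X=g^{[0]}X(g^{[0]})^{-1}$. Then $c(g_1,g_2)=\operatorname{tr}\bigl(X^1(g_2)\,(g_2\cdot X^2(g_1))\bigr)$. From $1+X^r(gh)=(1+X^r(g))(1+g\cdot X^r(h))$ we get $X^r(gh)\equiv X^r(g)+g\cdot X^r(h)$ modulo $\mathfrak m^2$. So $c$ is the cup product of two crossed homomorphisms followed by the trace. Directly, with $y=\operatorname{tr}\bigl(X^1(g_3)\,(g_3g_2\cdot X^2(g_1))\bigr)$ and \eqref{eq:conj},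
\[
c(g_2g_1,g_3)=c(g_2,g_3)+y,\qquad c(g_1,g_3g_2)=y+c(g_1,g_2)\qquad\text{in }\mathfrak m^2/\mathfrak m^3,
\]
and so $c$ vanishes on $\partial(g_1,g_2,g_3)=(g_2,g_3)-(g_2g_1,g_3)+(g_1,g_3g_2)-(g_1,g_2)$. Thus $c$ induces a linear map on $H_2(GL(H\otimes H);k)$. It vanishes on chains from $GL(k)$, so by (H) it vanishes on all $2$-cycles, and $c(\zeta)=0$.

\emph{The pairing.} We have $(d^0g)^{[1]}=\bar g=(d^0g)^{[0]}$ and $(d^2g)^{[2]}=\bar g=(d^2g)^{[0]}$, so $c(d^0w)=c(d^2w)=0$. We have $(d^1g)^{[1]}=(d^1g)^{[2]}=g$ by the counit axiom, so \eqref{eq:tau} gives $c(d^1w)=-\tau(\partial w)=-\operatorname{tr}(M-1)$. Finally $c(M_2,M_1)=\operatorname{tr}\bigl((M-1)^2\bigr)$ and $c(1,1)=0$. Therefore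
\[
0=c(\zeta)=\operatorname{tr}(M-1)-\operatorname{tr}\bigl((M-1)^2\bigr)\quad\text{in }H/\mathfrak m^3 .
\]
Since $M-1$ has entries in $\mathfrak m$, we have $M^{-1}-1\equiv-(M-1)+(M-1)^2$ modulo $\mathfrak m^3$. So the right side is $-t(M^{-1})$, and $t(M^{-1})\in\mathfrak m^3$. This is how the inverse of $M$ enters the theorem.

\begin{example}\label{ex:sl2}
Let $H=\mathcal O(SL_2)=k[a,b,c',d]/(ad-bc'-1)$ and $M=\left(\begin{smallmatrix}a&b\\c'&d\end{smallmatrix}\right)$. Inverting $a\notin\mathfrak m$ does not change $H/\mathfrak m^3$, and $H[a^{-1}]=k[a^{\pm1},b,c']$. With $\alpha=a-1$,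
\[
t(M^{-1})=a+d-2=\alpha+(1+bc')(1+\alpha)^{-1}-1\equiv\alpha^2+bc'\pmod{\mathfrak m^3}.
\]
So $t(M^{-1})\in\mathfrak m^2\setminus\mathfrak m^3$: the first step sees nothing, and the second shows that (H) fails.
\end{example}

Three things stand in the way of repeating this for all $R$. The correction terms $(M_2,M_1)$ and $(1,1)$ in $\zeta$ multiply from step to step; Section~\ref{sec:cobar} absorbs them by twisting $d^0$ by $M$. The cocycle $c$ is a cocycle only modulo $\mathfrak m^3$, whereas its value must be traced back through all earlier steps with no loss; Section~\ref{sec:psi} replaces it by $H$-valued functionals $\Psi_p$ that satisfy an exact identity generalizing \eqref{eq:tau}. These functionals take values in $\mathfrak m^p$ only on chains that are killed by the counit in each tensor slot, so the cycles must be bounded inside the subcomplex of such chains.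

\section{The cobar construction twisted by a multiplicative matrix}\label{sec:cobar}

\subsection{Cosimplicial objects}
A \emph{cosimplicial object} in a category consists of objects $X^p$ ($p\ge0$), cofaces $d^i:X^p\to X^{p+1}$ ($0\le i\le p+1$) and codegeneracies $s^j:X^{p+1}\to X^p$ ($0\le j\le p$) such that
\begin{gather*}
d^jd^i=d^id^{j-1}\quad(i<j),\qquad s^js^i=s^is^{j+1}\quad(i\le j),\\
s^jd^i=d^is^{j-1}\quad(i<j),\qquad s^jd^j=s^jd^{j+1}=\mathrm{id},\qquad s^jd^i=d^{i-1}s^j\quad(i>j+1).
\end{gather*}
The \emph{cobar construction} of $H$ is the cosimplicial algebra $C^p=H^{\otimes p}$ with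
\[
d^0(y)=1\otimes y,\qquad d^i=\mathrm{id}^{\otimes(i-1)}\otimes\Delta\otimes\mathrm{id}^{\otimes(p-i)}\ \ (1\le i\le p),\qquad d^{p+1}(y)=y\otimes1,
\]
and with $s^j$ applying $\varepsilon$ to the $(j+1)$-st factor. All these are algebra maps. The identities $d^{i+1}d^i=d^id^i$ are coassociativity or $\Delta(1)=1\otimes1$; the identities $s^jd^j=s^jd^{j+1}=\mathrm{id}$ are the counit axiom or $\varepsilon(1)=1$; in the remaining identities the two maps act on different tensor factors.

For a cosimplicial vector space $X^\bullet$ put $\delta=\sum_{i=0}^{p+1}(-1)^id^i:X^p\to X^{p+1}$. The first family of identities gives $\delta^2=0$, the terms $d^jd^i$ and $d^id^{j-1}$ canceling in pairs. The \emph{normalized part} is $N^0X=X^0$ and $N^pX=\bigcap_{j=0}^{p-1}\ker(s^j:X^p\to X^{p-1})$ for $p\geq1$.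

\begin{lemma}\label{lem:normal}
Let $X^\bullet$ be a cosimplicial vector space.
\begin{enumerate}
\item $\delta(N^pX)\subseteq N^{p+1}X$.
\item For $p\ge1$ the map $Q_p=(1-d^ps^{p-1})\cdots(1-d^2s^1)(1-d^1s^0)$ on $X^p$ has image in $N^pX$ and is the identity on $N^pX$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $0\le j\le p$. In $s^j\delta=\sum_i(-1)^is^jd^i$ the terms $i=j$ and $i=j+1$ cancel. The others are $\pm d^is^{j-1}$ for $i<j$, and $\pm d^{i-1}s^j$ for $j+1<i\le p+1$, which forces $j\le p-1$. All of these vanish on $N^pX$.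

(2) Each factor is the identity on $N^pX$. The factor $1-d^{j+1}s^j$ has image in $\ker s^j$, because $s^jd^{j+1}=\mathrm{id}$. For $i<j$ it preserves $\ker s^i$, because $s^id^{j+1}s^j=d^js^is^j=d^js^{j-1}s^i$. By induction on $j$, the product of the factors with indices $0,\dots,j$ has image in $\ker s^0\cap\dots\cap\ker s^j$.
\end{proof}

\subsection{The twisted groupoid}
Fix a multiplicative matrix $M$ of size $n$. In Section~\ref{sec:hand} the cycle $(M)-(1)$ was not killed by $d^0-d^1+d^2$; the result was $(M_2)-(M_1M_2)+(M_1)-(1)$. If instead we let the zeroth coface send $g$ to $M_1\,d^0(g)$, then it sends $(M)-(1)$ to $(M_1M_2)-(M_1)$, and the alternating sum vanishes. The map $g\mapsto M_1d^0(g)$ is not a group homomorphism, but it is part of a functor if $g$ is regarded as an arrow between two different objects: one for the trivial comodule and one for the comodule with matrix $M$.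

Let $\mathcal G^p$ be the groupoid with two objects $u$ and $v$, in which each of the four sets of arrows is $GL(C^p)$ and the composite of $g:x\to y$ and $h:y\to z$ is the matrix product $hg$. Put $M_u=1$ and $M_v=\operatorname{diag}(M,1,1,\dots)$ in $GL(H)$. For $x\in\{u,v\}$ we have $\Delta(M_x)=M_{x,1}M_{x,2}$ and $\varepsilon(M_x)=1$, where $M_{x,r}=(M_x)_r$. For an arrow $g:x\to y$ of $\mathcal G^p$ define arrows $x\to y$ of $\mathcal G^{p+1}$ by
\[
D^0g=M_{y,1}\,d^0(g)\,M_{x,1}^{-1},\qquad D^ig=d^i(g)\quad(1\le i\le p+1),
\]
and let $s^j$ act on the arrows of $\mathcal G^{p+1}$ entrywise.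

\begin{lemma}\label{lem:groupoid}
The maps $D^i$ and $s^j$ are functors that fix the objects, and they make $\mathcal G^\bullet$ a cosimplicial groupoid.
\end{lemma}

\begin{proof}
For $g:x\to y$ and $h:y\to z$ the inner factors $M_{y,1}^{-1}M_{y,1}$ cancel in $D^0h\cdot D^0g$, so $D^0(hg)=D^0h\cdot D^0g$; and $D^0(1:x\to x)=1$. The other maps are functors because $d^i$ and $s^j$ are ring maps. The cosimplicial identities in which no $D^0$ occurs are those of $C^\bullet$. In the others the index $i$ is $0$, and there are four cases. For $g:x\to y$: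
\begin{itemize}
\item $D^1D^0g=d^1(M_{y,1})\,d^1d^0g\,d^1(M_{x,1})^{-1}=M_{y,1}M_{y,2}\,d^0d^0g\,M_{x,2}^{-1}M_{x,1}^{-1}=D^0D^0g$, since $d^1(M_{x,1})=M_{x,1}M_{x,2}$ and $d^0(M_{x,1})=M_{x,2}$.
\item For $j\ge2$, $d^j(M_{x,1})=M_{x,1}$, so $D^jD^0g=M_{y,1}\,d^jd^0g\,M_{x,1}^{-1}=M_{y,1}\,d^0d^{j-1}g\,M_{x,1}^{-1}=D^0D^{j-1}g$.
\item $s^0D^0g=\varepsilon(M_y)\,g\,\varepsilon(M_x)^{-1}=g$.
\item For $j\ge1$, $s^j(M_{x,1})=M_{x,1}$, so $s^jD^0g=M_{y,1}\,d^0s^{j-1}g\,M_{x,1}^{-1}=D^0s^{j-1}g$.
\end{itemize}
The two axioms of a multiplicative matrix are used in the first and third cases.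
\end{proof}

Let $E^p_q=C_q(\mathcal G^p)$. For fixed $p$ this is a chain complex $(E^p_*,\partial)$. For fixed $q$ it is a cosimplicial vector space with cofaces $D^i$ and codegeneracies $s^j$, which gives $\delta=\sum_i(-1)^iD^i$, the subspaces $N^pE_q\subseteq E^p_q$ and the projections $Q_p$. All the $D^i$ and $s^j$ come from functors, so they commute with $\partial$. Hence $\partial\delta=\delta\partial$, $\partial Q_p=Q_p\partial$, and $N^pE_*$ is a subcomplex of $E^p_*$. The next lemma is the only place where (H) enters the proof of Theorem~\ref{thm:trace}.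

\begin{lemma}\label{lem:acyclic}
Assume \textup{(H)}. For $p\ge1$ the complex $(N^pE_*,\partial)$ is acyclic.
\end{lemma}

\begin{proof}
The objects $u$ and $v$ are isomorphic in $\mathcal G^p$, and the automorphism group of $u$ is $GL(C^p)$. So the inclusion $GL(C^p)\to\mathcal G^p$ at $u$ is an equivalence, and $H_q(GL(C^p);k)\cong H_q(E^p_*)$. These inclusions commute with $s^0$, so $s^0:H_q(E^p_*)\to H_q(E^{p-1}_*)$ is an isomorphism by \eqref{eq:anymap}. Let $z\in N^pE_q$ be a cycle. Then $s^0z=0$, so the class of $z$ in $H_q(E^p_*)$ is zero, and $z=\partial w$ with $w\in E^p_{q+1}$. By Lemma~\ref{lem:normal}(2), $z=Q_pz=\partial(Q_pw)$ and $Q_pw\in N^pE_{q+1}$.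
\end{proof}

\section{The trace functionals}\label{sec:psi}

Define linear maps $\Psi_p:E^p_p\to H$ on simplices by
\begin{equation}\label{eq:psi}
\Psi_p(x_0\xrightarrow{g_1}\cdots\xrightarrow{g_p}x_p)=t\Bigl(M_{x_p}^{-1}\;g_p^{[1]}\,g_{p-1}^{[2]}\cdots g_1^{[p]}\;\bigl((g_p\cdots g_1)^{-1}\bigr)^{[0]}\Bigr).
\end{equation}
Thus $g_{p+1-j}$ is read in slot $j$, as in the cocycle $c$, and $\Psi_0(x)=t(M_x^{-1})$. The first factor is there to cancel the twist in $D^0$. The last factor is a matrix over $k$, so \eqref{eq:conj} allows us to move part of it from one end of the product to the other. With these two factors, each coface in the cobar direction matches a face in the nerve direction exactly.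

\begin{lemma}\label{lem:stokes}
On $E^p_{p+1}$ we have $\Psi_{p+1}\circ D^i=\Psi_p\circ\partial_{p+1-i}$ for $0\le i\le p+1$. Hence $\Psi_{p+1}\,\delta=(-1)^{p+1}\,\Psi_p\,\partial$.
\end{lemma}

\begin{proof}
Let $g:x\to y$ be an arrow of $\mathcal G^p$. We list the matrices $(D^ig)^{[j]}$ for $0\le j\le p+1$.
\begin{itemize}
\item[(a)] $(D^ig)^{[0]}=g^{[0]}$ for all $i$, because $e_0d^i=e_0$ and $e_0(M_{x,1})=\varepsilon(M_x)=1$.
\item[(b)] $(D^0g)^{[1]}=M_y\,g^{[0]}M_x^{-1}$, because $e_1d^0=e_0$ and $e_1(M_{x,1})=M_x$. For $j\ge2$, $(D^0g)^{[j]}=g^{[j-1]}$, because $e_jd^0=e_{j-1}$ and $e_j(M_{x,1})=1$.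
\item[(c)] For $1\le i\le p$, $(D^ig)^{[j]}$ is $g^{[j]}$ if $1\leq j\le i$ and $g^{[j-1]}$ if $j\ge i+1$. For $j=i$ and $j=i+1$ this is $(\mathrm{id}\otimes\varepsilon)\Delta=\mathrm{id}=(\varepsilon\otimes\mathrm{id})\Delta$; for the other $j$ it is $(\varepsilon\otimes\varepsilon)\Delta=\varepsilon$.
\item[(d)] $(D^{p+1}g)^{[j]}=g^{[j]}$ for $1\le j\le p$, and $(D^{p+1}g)^{[p+1]}=g^{[0]}$.
\end{itemize}
Let $G=(x_0\xrightarrow{g_1}\cdots\xrightarrow{g_{p+1}}x_{p+1})$ be a $(p+1)$-simplex of $\mathcal G^p$ and $f=(g_{p+1}\cdots g_1)^{-1}$. By (a),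
\[
\Psi_{p+1}(D^iG)=t\Bigl(M_{x_{p+1}}^{-1}\,(D^ig_{p+1})^{[1]}(D^ig_p)^{[2]}\cdots(D^ig_1)^{[p+1]}\,f^{[0]}\Bigr).
\]

\emph{Case $i=0$.} By (b) the factor $M_{x_{p+1}}^{-1}$ cancels. Conjugating by $g_{p+1}^{[0]}\in GL(k)$ and using \eqref{eq:conj},
\[
\Psi_{p+1}(D^0G)=t\bigl(g_{p+1}^{[0]}M_{x_p}^{-1}g_p^{[1]}\cdots g_1^{[p]}f^{[0]}\bigr)=t\bigl(M_{x_p}^{-1}g_p^{[1]}\cdots g_1^{[p]}(fg_{p+1})^{[0]}\bigr).
\]
Since $fg_{p+1}=(g_p\cdots g_1)^{-1}$, this is $\Psi_p(\partial_{p+1}G)$.

\emph{Case $i=p+1$.} By (d), $\Psi_{p+1}(D^{p+1}G)=t\bigl(M_{x_{p+1}}^{-1}g_{p+1}^{[1]}\cdots g_2^{[p]}(g_1f)^{[0]}\bigr)$. Since $g_1f=(g_{p+1}\cdots g_2)^{-1}$, this is $\Psi_p(\partial_0G)$.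

\emph{Case $1\le i\le p$.} Put $l=p+1-i$. By (c) the product of the middle factors is
\[
g_{p+1}^{[1]}\cdots g_{l+2}^{[i-1]}\cdot g_{l+1}^{[i]}\,g_l^{[i]}\cdot g_{l-1}^{[i+1]}\cdots g_1^{[p]},
\]
and $g_{l+1}^{[i]}g_l^{[i]}=(g_{l+1}g_l)^{[i]}$ because $e_i$ is an algebra map. The simplex $\partial_lG$ has arrows $g_1,\dots,g_{l-1},\,g_{l+1}g_l,\,g_{l+2},\dots,g_{p+1}$, the same last vertex as $G$ and the same total composite. So $\Psi_{p+1}(D^iG)=\Psi_p(\partial_lG)$.

Finally, $\Psi_{p+1}\delta=\sum_i(-1)^i\Psi_p\partial_{p+1-i}=\sum_l(-1)^{p+1-l}\Psi_p\partial_l=(-1)^{p+1}\Psi_p\partial$.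
\end{proof}

On a single simplex $\Psi_p$ need not be small: if all arrows are $1$, its value is $t(M_{x_p}^{-1})$. On normalized chains it agrees with a product of $p$ differences.

\begin{lemma}\label{lem:small}
$\Psi_p(N^pE_p)\subseteq\mathfrak m^p$ for $p\ge1$.
\end{lemma}

\begin{proof}
For $A\subseteq\{1,\dots,p\}$ let $\Psi_p^A:E^p_p\to H$ be given by \eqref{eq:psi} with $g_{p+1-r}^{[r]}$ replaced by $g_{p+1-r}^{[0]}$ for each $r\notin A$. Thus $\Psi_p=\Psi_p^{\{1,\dots,p\}}$.

Suppose that $j\in\{1,\dots,p\}$ is not in $A$. We claim that $\Psi^A_p$ factors through $s^{j-1}$, the map that applies $\varepsilon$ to slot $j$. On $C^p$ we have $e_r=e_rs^{j-1}$ for $0\le r<j$ and $e_r=e_{r-1}s^{j-1}$ for $r>j$. Define algebra maps $\varphi_r:C^{p-1}\to H$ for $1\le r\le p$ by $\varphi_r=e_0$ if $r\notin A$, $\varphi_r=e_r$ if $r\in A$ and $r<j$, and $\varphi_r=e_{r-1}$ if $r\in A$ and $r>j$. Define $\Phi:E^{p-1}_p\to H$ on simplices by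
\[
\Phi(x_0\xrightarrow{h_1}\cdots\xrightarrow{h_p}x_p)=t\bigl(M_{x_p}^{-1}\,\varphi_1(h_p)\,\varphi_2(h_{p-1})\cdots\varphi_p(h_1)\,e_0(h_p\cdots h_1)^{-1}\bigr).
\]
Then $\Psi^A_p=\Phi\circ s^{j-1}$, so $\Psi_p^A$ vanishes on $N^pE_p$ for every proper subset $A$.

Hence $\Psi_p$ agrees on $N^pE_p$ with $\sum_A(-1)^{p-|A|}\Psi^A_p$. We evaluate this sum on a simplex. Since $\sum_A(-1)^{p-|A|}=0$ for $p\ge1$, the terms $-1$ in $t(\,\cdot\,)=\operatorname{tr}(\,\cdot\,-1)$ cancel, and the remaining $2^p$ terms are the expansion of
\begin{equation}\label{eq:product}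
\operatorname{tr}\Bigl(M_{x_p}^{-1}\bigl(g_p^{[1]}-g_p^{[0]}\bigr)\bigl(g_{p-1}^{[2]}-g_{p-1}^{[0]}\bigr)\cdots\bigl(g_1^{[p]}-g_1^{[0]}\bigr)\bigl((g_p\cdots g_1)^{-1}\bigr)^{[0]}\Bigr).
\end{equation}
Each of the $p$ differences has finitely many nonzero entries, all in the ideal $\mathfrak m$. So \eqref{eq:product} lies in $\mathfrak m^p$.
\end{proof}

For $p=2$ the expression \eqref{eq:product} reduces modulo $\mathfrak m^3$ to the cocycle $c$ of Section~\ref{sec:hand}, since $M_{x_2}^{-1}\equiv1$ modulo $\mathfrak m$.

\begin{proof}[Proof of Theorem~\ref{thm:trace}]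
We construct chains $z_p\in N^pE_{p+1}$, $p\geq0$, with
\[
\partial z_0=v-u,\qquad\partial z_p=\delta z_{p-1}\quad(p\ge1),
\]
climbing the staircase
\[
N^0E_1\xrightarrow{\ \delta\ }N^1E_1\xleftarrow{\ \partial\ }N^1E_2\xrightarrow{\ \delta\ }N^2E_2\xleftarrow{\ \partial\ }N^2E_3\xrightarrow{\ \delta\ }\cdots .
\]
Let $z_0=(u\xrightarrow{1}v)\in E^0_1=N^0E_1$. Then $\partial z_0=v-u$, and $\delta z_0=(u\xrightarrow{M_v}v)-(u\xrightarrow{1}v)$ is the counterpart of the cycle $(M)-(1)$ of Section~\ref{sec:hand}. It lies in $N^1E_1$ by Lemma~\ref{lem:normal}(1), and $\partial\delta z_0=\delta(v-u)=0$ because $D^0$ and $D^1$ fix the objects. Let $p\ge1$ and suppose that $z_{p-1}\in N^{p-1}E_p$ is given with $\partial\delta z_{p-1}=0$. Then $\delta z_{p-1}$ is a cycle in $N^pE_p$, so Lemma~\ref{lem:acyclic} provides $z_p\in N^pE_{p+1}$ with $\partial z_p=\delta z_{p-1}$. Moreover $\partial\delta z_p=\delta\partial z_p=\delta\delta z_{p-1}=0$, so the recursion continues.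

By Lemma~\ref{lem:stokes}, $\Psi_p(\partial z_p)=(-1)^{p+1}\Psi_{p+1}(\delta z_p)$, and $\delta z_p=\partial z_{p+1}$. Hence for every $R\ge1$
\[
\Psi_0(\partial z_0)=-\Psi_1(\delta z_0)=-\Psi_1(\partial z_1)=-\Psi_2(\delta z_1)=\dots=\pm\Psi_R(\delta z_{R-1}).
\]
Since $\delta z_{R-1}\in N^RE_R$, the right side lies in $\mathfrak m^R$ by Lemma~\ref{lem:small}. The left side is $\Psi_0(v)-\Psi_0(u)=t(M_v^{-1})-t(1)=\operatorname{tr}(M^{-1})-n$.
\end{proof}

\section{The augmentation filtration}\label{sec:filtration}

Theorem~\ref{thm:trace} has content only when $\bigcap_R\mathfrak m^R$ is small, and the grading in (CGA) has a priori nothing to do with $\mathfrak m$. We first move the grading by an algebra automorphism so that its positive part becomes $\mathfrak m$. For $\mathcal O(G)$ this is the translation that moves the center of the contraction to the identity.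

\begin{lemma}\label{lem:normalize}
Let $H$ be a Hopf algebra over a field $k$ which is connected graded as an algebra. Then $H$ has a connected algebra grading with $\mathfrak m=\bigoplus_{i\ge1}H(i)$. For such a grading $\mathfrak m^j\subseteq\bigoplus_{i\ge j}H(i)$, and hence $\bigcap_j\mathfrak m^j=0$.
\end{lemma}

\begin{proof}
Let $\chi:H\to k$ be the algebra map with kernel $\bigoplus_{i\ge1}H(i)$. The map $\theta(h)=\chi(h_1)h_2$ is the composite $(\chi\otimes\mathrm{id})\Delta$ of algebra maps. Put $\theta'(h)=\chi(S(h_1))h_2$. Then $\theta\theta'(h)=\chi(S(h_1)h_2)h_3=h$ and $\theta'\theta(h)=\chi(h_1S(h_2))h_3=h$, so $\theta$ is an automorphism. The spaces $\theta(H(i))$ form a connected algebra grading. Since $\varepsilon\theta=\chi$, its positive part is $\theta(\ker\varepsilon\theta)=\mathfrak m$. A product of $j$ elements of positive degree has degree at least $j$.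
\end{proof}

\begin{remark}\label{rem:nonnilpotent}
Let $\mathfrak g$ be a finite-dimensional Lie algebra that is not nilpotent. The terms $\mathfrak g_1=\mathfrak g$, $\mathfrak g_{j+1}=[\mathfrak g,\mathfrak g_j]$ stabilize at a nonzero subspace, and $\mathfrak g_j\subseteq\mathfrak m^j$ in $U(\mathfrak g)$. So $\bigcap_j\mathfrak m^j\ne0$, and $U(\mathfrak g)$ does not satisfy (CGA).
\end{remark}

An element $x$ of a Hopf algebra is \emph{primitive} if $\Delta x=x\otimes1+1\otimes x$; the primitive elements form a Lie algebra under the commutator.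

\begin{lemma}\label{lem:gr}
Let $H$ be a Hopf algebra over a field $k$. Then $\operatorname{gr}_{\mathfrak m}H=\bigoplus_{n\ge0}\mathfrak m^n/\mathfrak m^{n+1}$ is a graded Hopf algebra, cocommutative and connected as a coalgebra, whose antipode $\operatorname{gr}S$ is induced by $S$ and satisfies $(\operatorname{gr}S)^2=\mathrm{id}$. If $\bigcap_n\mathfrak m^n=0$, then $S$ is injective.
\end{lemma}

\begin{proof}
Write $\Gamma=\operatorname{gr}_{\mathfrak m}H$ and $J_n=\sum_{i}\mathfrak m^i\otimes\mathfrak m^{n-i}\subseteq H\otimes H$. Since $J_1=\ker(\varepsilon\otimes\varepsilon)$, we have $\Delta(\mathfrak m)\subseteq J_1$, and $J_aJ_b\subseteq J_{a+b}$ gives $\Delta(\mathfrak m^n)\subseteq J_n$. Since $\varepsilon S=\varepsilon$ and $S$ reverses products, $S(\mathfrak m^n)\subseteq\mathfrak m^n$. Choose subspaces $V_i$ with $\mathfrak m^i=V_i\oplus\mathfrak m^{i+1}$. Substituting $H=V_0\oplus\dots\oplus V_n\oplus\mathfrak m^{n+1}$ in both factors shows that $J_n=J_{n+1}\oplus\bigoplus_{i+j=n}V_i\otimes V_j$, so $\bigoplus_nJ_n/J_{n+1}\cong\Gamma\otimes\Gamma$; the same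 argument applies to three factors. So $\Delta$, $\varepsilon$, $S$ induce graded maps on $\Gamma$, and these inherit the Hopf algebra axioms.

The algebra $\Gamma$ is generated by $\mathfrak m/\mathfrak m^2$. For $x\in\mathfrak m$ the element $\Delta x-x\otimes1-1\otimes x$ is killed by $\varepsilon\otimes\mathrm{id}$ and by $\mathrm{id}\otimes\varepsilon$, so it lies in $\mathfrak m\otimes\mathfrak m\subseteq J_2$. Hence the generators are primitive. The comultiplication of $\Gamma$ and its composite with the flip are algebra maps that agree on the generators, so $\Gamma$ is cocommutative. The antipode is $-1$ on primitive elements, so the algebra map $(\operatorname{gr}S)^2$ fixes the generators and is the identity.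

Let $D$ be a simple subcoalgebra of $\Gamma$. It is finite-dimensional, so it lies in degrees at most $N$ for some $N$. Let $I\subseteq\Gamma^*$ be the ideal of functionals that vanish on the degree-zero part $k1$. A product of $N+1$ elements of $I$ vanishes on $D$, since the iterated comultiplication of an element of degree at most $N$ into $N+1$ factors is a sum of tensors each having a factor of degree $0$. So the image of $I$ under the surjective algebra map $\Gamma^*\to D^*$ is a nilpotent ideal of a simple algebra, hence zero. Thus every functional that vanishes on $k1$ vanishes on $D$, and $D=k1$.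

Suppose that $\bigcap_n\mathfrak m^n=0$ and $h\ne0$. Choose $n$ with $h\in\mathfrak m^n\setminus\mathfrak m^{n+1}$. The class of $S(h)$ in $\mathfrak m^n/\mathfrak m^{n+1}$ is the image of the nonzero class of $h$ under the bijection $\operatorname{gr}S$, so $S(h)\ne0$.
\end{proof}

\begin{corollary}\label{cor:connected}
Let $H$ be a Hopf algebra over a field $k$ which satisfies \textup{(H)} and $\bigcap_R\mathfrak m^R=0$. Then $\operatorname{tr}M=n\cdot1$ for every $n\times n$ multiplicative matrix $M$. If $k$ is algebraically closed, then $H_0=k$.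
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:trace}, $S(\operatorname{tr}M)=n\cdot1=S(n\cdot1)$, and $S$ is injective by Lemma~\ref{lem:gr}. The second claim follows from Lemma~\ref{lem:criterion}.
\end{proof}

It remains to prove (H) under the hypotheses of Theorem~\ref{thm:main}. This will come from the homotopy invariance of $K$-theory, which requires a noetherian ring of finite global dimension; by this we mean that both properties hold on the left and on the right. We use three standard facts.
\begin{itemize}
\item[(CKMM)] In characteristic $0$, a connected cocommutative Hopf algebra is the enveloping algebra of the Lie algebra of its primitive elements (Cartier--Kostant--Milnor--Moore; see \cite[5.6.5]{Mo}).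
\item[(PBW)] If $(y_\lambda)$ is a totally ordered basis of a Lie algebra $\mathfrak g$, the ordered monomials in the $y_\lambda$ form a basis of $U(\mathfrak g)$. The graded algebra associated with the filtration of $U(\mathfrak g)$ by length of monomials is the polynomial ring on the $y_\lambda$.
\item[(MR)] Let $F_0\subseteq F_1\subseteq\cdots$ be an exhaustive filtration of a ring $R$ with $F_aF_b\subseteq F_{a+b}$, $1\in F_0$ and $F_{-1}=0$. If $\operatorname{gr}_FR$ is left (right) noetherian, so is $R$; and the left (right) global dimension of $R$ is at most that of $\operatorname{gr}_FR$ \cite[1.6.9 and 7.6.18]{MR}.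
\end{itemize}

\begin{remark}\label{rem:grouplike}
One-dimensional comodules need no $K$-theory. Let $\operatorname{char}k=0$ and let $H$ satisfy (CGA). By Lemma~\ref{lem:gr}, (CKMM) and (PBW), $\operatorname{gr}_{\mathfrak m}H$ is a domain, so $H$ is a domain because $\bigcap_j\mathfrak m^j=0$. Comparing top-degree components shows that the units of a connected graded domain are scalars, so the only grouplike element is $1$. The group $K_1(H)$ and the higher $K$-groups replace the group of units when $n\ge2$.
\end{remark}

\begin{proposition}\label{prop:regular}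
Let $H$ be as in Theorem~\ref{thm:main}. Then $H$ is noetherian of finite global dimension.
\end{proposition}

\begin{proof}
Choose the grading as in Lemma~\ref{lem:normalize}. By Lemma~\ref{lem:gr} and (CKMM), $\operatorname{gr}_{\mathfrak m}H=U(\mathfrak g)$, where $\mathfrak g$ is the space of primitive elements of $\operatorname{gr}_{\mathfrak m}H$. Since the comultiplication is graded, $\mathfrak g$ is a graded subspace, and it is concentrated in positive degrees because a primitive scalar $\lambda$ satisfies $\lambda=2\lambda$.

\emph{Step 1: $\dim\mathfrak g\le\operatorname{GKdim}H$.} Let $\bar y_1,\dots,\bar y_N\in\mathfrak g$ be linearly independent and homogeneous of degrees $d_1,\dots,d_N\ge1$, with lifts $y_i\in\mathfrak m^{d_i}$. For $a\in\mathbb N^N$ put $y^a=y_1^{a_1}\cdots y_N^{a_N}$ and $D(a)=\sum_ia_id_i$. Then $y^a\in\mathfrak m^{D(a)}$, and its class in $\mathfrak m^{D(a)}/\mathfrak m^{D(a)+1}$ is $\bar y^a$. Given a nontrivial relation $\sum_a\lambda_ay^a=0$, let $D$ be the least value of $D(a)$ with $\lambda_a\ne0$. Reduction modulo $\mathfrak m^{D+1}$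 gives the nontrivial relation $\sum_{D(a)=D}\lambda_a\bar y^a=0$, contrary to (PBW). So the $y^a$ are linearly independent. With $V=\operatorname{span}\{1,y_1,\dots,y_N\}$ this gives $\dim V^n\ge\binom{n+N}{N}$, a polynomial of degree $N$ in $n$, and $N\le\operatorname{GKdim}H$. Since $\mathfrak g$ has a homogeneous basis, $\dim\mathfrak g\le\operatorname{GKdim}H<\infty$.

By (PBW), Hilbert's basis and syzygy theorems, and (MR), the algebra $U(\mathfrak g)$ is noetherian of global dimension at most $\dim\mathfrak g$.

\emph{Step 2: an ascending filtration with the same graded algebra.} We cannot apply (MR) to the $\mathfrak m$-adic filtration, which is descending. The grading repairs this: an element of $H(i)$ has $\mathfrak m$-adic order between $0$ and $i$, and we filter by the defect, $i$ minus the order. The ideals $\mathfrak m^j$ are graded. Put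
\[
F_n=\bigoplus_{i\ge0}\bigl(H(i)\cap\mathfrak m^{\,i-n}\bigr).
\]
Then $1\in F_0$ and $F_n\subseteq F_{n+1}$. We have $F_aF_b\subseteq F_{a+b}$ because $\mathfrak m^j\mathfrak m^{j'}\subseteq\mathfrak m^{j+j'}$ for all integers $j,j'$. We have $F_{-1}=0$ because $H(i)\cap\mathfrak m^{i+1}=0$, and $\bigcup_nF_n=H$ because $H(i)\subseteq F_i$. Let $B_{i,j}=(H(i)\cap\mathfrak m^j)/(H(i)\cap\mathfrak m^{j+1})$, which is zero unless $0\le j\le i$. Then
\[
F_n/F_{n-1}=\bigoplus_{i-j=n}B_{i,j},\qquad\mathfrak m^j/\mathfrak m^{j+1}=\bigoplus_iB_{i,j}.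
\]
In both $\operatorname{gr}_FH$ and $\operatorname{gr}_{\mathfrak m}H$ the product of the classes of $x\in H(i)\cap\mathfrak m^j$ and $x'\in H(i')\cap\mathfrak m^{j'}$ is the class of $xx'$ in $B_{i+i',\,j+j'}$. So $\operatorname{gr}_FH\cong\operatorname{gr}_{\mathfrak m}H=U(\mathfrak g)$ as algebras, and (MR) completes the proof.
\end{proof}

\section{The $K$-theory of the tensor powers}\label{sec:K}

We use two facts about Quillen's groups $K_i(A)$, $i\ge0$, which are functors of the ring $A$.
\begin{itemize}
\item[(Q)] If $A$ is a noetherian ring of finite global dimension, not necessarily commutative, then the inclusion $A\to A[t]$ induces isomorphisms $K_i(A)\to K_i(A[t])$ for all $i\ge0$ \cite[\S6, Theorem~8 and its Corollary]{Q}.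
\item[(+)] There is a connected CW complex $BGL(A)^+$ with a map $BGL(A)\to BGL(A)^+$ that is a homology isomorphism, and $K_i(A)=\pi_i(BGL(A)^+)$ for $i\ge1$. This is natural in $A$: a ring map $A\to B$ induces a map $BGL(A)^+\to BGL(B)^+$ that is compatible up to homotopy with $BGL(A)\to BGL(B)$ and induces $K_i(A)\to K_i(B)$ on $\pi_i$.
\end{itemize}

\begin{lemma}\label{lem:contract}
Let $C$ be a connected graded $k$-algebra which is noetherian of finite global dimension. Then the unit map $\eta:k\to C$ induces isomorphisms $K_i(k)\to K_i(C)$ for all $i\ge0$.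
\end{lemma}

\begin{proof}
Let $\iota:C\to C[t]$ be the inclusion and $\mathrm{ev}_0,\mathrm{ev}_1:C[t]\to C$ the evaluations at $t=0$ and $t=1$. By (Q), $\iota_*$ is an isomorphism, and $\mathrm{ev}_0\iota=\mathrm{ev}_1\iota=\mathrm{id}$, so $(\mathrm{ev}_0)_*=\iota_*^{-1}=(\mathrm{ev}_1)_*$. Let $\alpha:C\to C[t]$ be the ring map with $\alpha(y)=yt^j$ for $y\in C(j)$, and let $\pi:C\to k$ be the projection onto degree $0$. Then $\mathrm{ev}_1\alpha=\mathrm{id}$ and $\mathrm{ev}_0\alpha=\eta\pi$. Hence $\eta_*\pi_*=\mathrm{id}$ on $K_i(C)$. Also $\pi\eta=\mathrm{id}_k$, so $\eta_*$ and $\pi_*$ are mutually inverse.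
\end{proof}

Consider the following condition on a Hopf $k$-algebra $H$.
\begin{itemize}
\item[(K)] For all $p,q\ge1$ the unit map induces an isomorphism $K_q(k)\to K_q(H^{\otimes p})$.
\end{itemize}

\begin{lemma}\label{lem:KH}
Over any field, \textup{(K)} implies \textup{(H)}.
\end{lemma}

\begin{proof}
There is nothing to prove for $p=0$. Let $p\ge1$. By (K) and (+), $BGL(k)^+\to BGL(H^{\otimes p})^+$ is a map of connected CW complexes that induces isomorphisms on all homotopy groups. By Whitehead's theorem it is a homotopy equivalence, so it induces isomorphisms in homology with coefficients in $k$. By (+) again, the induced map in homology is identified with $H_q(GL(k);k)\to H_q(GL(H^{\otimes p});k)$.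
\end{proof}

\begin{proposition}\label{prop:Ktrivial}
Let $H$ be as in Theorem~\ref{thm:main}. For all $p\ge0$ and $i\ge0$ the unit map induces an isomorphism $K_i(k)\to K_i(H^{\otimes p})$.
\end{proposition}

\begin{proof}
The case $p=0$ is trivial. For $p\ge1$ the algebra $C=H^{\otimes p}$ is a Hopf algebra, and it is connected graded by total degree. We bound its growth. Let $A$ and $B$ be algebras. A finite-dimensional subspace of $A\otimes B$ lies in some $V\otimes W$ with $V\subseteq A$ and $W\subseteq B$ finite-dimensional and containing $1$. Since $(V\otimes W)^n=V^n\otimes W^n$, we have $\log\dim(V\otimes W)^n=\log\dim V^n+\log\dim W^n$, and so $\operatorname{GKdim}(A\otimes B)\le\operatorname{GKdim}A+\operatorname{GKdim}B$. Thus $\operatorname{GKdim}C\le p\operatorname{GKdim}H<\infty$, and $C$ satisfies the hypotheses of Theorem~\ref{thm:main}. By Proposition~\ref{prop:regular}, $C$ is noetherian of finite global dimension, and Lemma~\ref{lem:contract} applies.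
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:normalize}, $\bigcap_R\mathfrak m^R=0$. By Proposition~\ref{prop:Ktrivial} and Lemma~\ref{lem:KH}, $H$ satisfies (H). Corollary~\ref{cor:connected} gives $H_0=k$.
\end{proof}

\begin{remark}
The grading is used three times: for $\bigcap_R\mathfrak m^R=0$, for the ascending filtration in Proposition~\ref{prop:regular}, and for the map $\alpha$ in Lemma~\ref{lem:contract}. Its first consequence is not enough by itself: $k[g,g^{-1}]$ with $g$ grouplike has $\bigcap_R\mathfrak m^R=0$ and Gel'fand--Kirillov dimension $1$, and is not connected. Characteristic $0$ is used only in (CKMM), and the finiteness of $\operatorname{GKdim}H$ only to make $\mathfrak g$ finite-dimensional; both serve Proposition~\ref{prop:regular} alone. That $k$ is algebraically closed is used only in Lemma~\ref{lem:criterion}.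
\end{remark}

\section{Complements}\label{sec:complements}

The assumption that $k$ is algebraically closed can be removed by extension of scalars.

\begin{theorem}\label{thm:anyfield}
Let $F$ be any field of characteristic $0$ and let $H$ be a Hopf $F$-algebra with $\operatorname{GKdim}H<\infty$ which is connected graded as an algebra. Then $H_0=F$.
\end{theorem}

\begin{proof}
Let $\bar F$ be an algebraic closure of $F$. The Hopf $\bar F$-algebra $\bar H=H\otimes_F\bar F$ is connected graded by the spaces $H(i)\otimes_F\bar F$. A finite-dimensional subspace of $\bar H$ lies in some $V\otimes_F\bar F$ with $V\subseteq H$ finite-dimensional and $1\in V$, and $(V\otimes_F\bar F)^n=V^n\otimes_F\bar F$, so $\operatorname{GKdim}\bar H\le\operatorname{GKdim}H<\infty$. By Theorem~\ref{thm:main}, $\bar F1$ is the only simple subcoalgebra of $\bar H$. Suppose that $C\ne F1$ is a simple subcoalgebra of $H$. Then $C\cap F1=0$ by Lemma~\ref{lem:criterion}, so $(C\otimes_F\bar F)\cap\bar F1=0$. The nonzero finite-dimensional coalgebra $C\otimes_F\bar F$ contains a simple subcoalgebra,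 which must be $\bar F1$. This is a contradiction.
\end{proof}

The other two hypotheses can be traded for the conclusion of Proposition~\ref{prop:regular}, or for (K) itself.

\begin{theorem}\label{thm:anychar}
Let $k$ be an algebraically closed field of any characteristic, and let $H$ be a Hopf $k$-algebra with $\bigcap_R\mathfrak m^R=0$ such that $K_q(k)\to K_q(H^{\otimes p})$ is an isomorphism for all $p,q\ge1$. Then $H$ is connected as a coalgebra. In particular, $H$ is connected as a coalgebra if it is connected graded as an algebra and every $H^{\otimes p}$ is noetherian of finite global dimension.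
\end{theorem}

\begin{proof}
The first claim follows from Lemma~\ref{lem:KH} and Corollary~\ref{cor:connected}. In the particular case, $\bigcap_R\mathfrak m^R=0$ by Lemma~\ref{lem:normalize}, and (K) holds by Lemma~\ref{lem:contract} applied to $H^{\otimes p}$ with the grading by total degree.
\end{proof}

In characteristic $0$ and finite Gel'fand--Kirillov dimension the criterion is sharp.

\begin{theorem}\label{thm:iff}
Let $k$ be algebraically closed of characteristic $0$, and let $H$ be a Hopf $k$-algebra with $\operatorname{GKdim}H<\infty$ and $\bigcap_R\mathfrak m^R=0$. Then $H$ is connected as a coalgebra if and only if $K_q(k)\to K_q(H^{\otimes p})$ is an isomorphism for all $p,q\ge1$.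
\end{theorem}

\begin{proof}
The ``if'' part is Theorem~\ref{thm:anychar}. Conversely, let $H$ be connected. Its \emph{coradical filtration} is defined by $H_0=k$ and $H_n=\Delta^{-1}(H_0\otimes H+H\otimes H_{n-1})$; it is exhaustive. By a theorem of Zhuang \cite{Z}, for connected $H$ of finite Gel'fand--Kirillov dimension over such a field $k$, the associated graded algebra $\operatorname{gr}H$ of $H$ for this filtration is a polynomial ring in finitely many variables. Filter $H^{\otimes p}$ by $F_n=\sum_{i_1+\dots+i_p=n}H_{i_1}\otimes\dots\otimes H_{i_p}$. This is an exhaustive $\mathbb N$-filtration of the algebra $H^{\otimes p}$ with $F_0=k$, and its associated graded algebra is $B=(\operatorname{gr}H)^{\otimes p}$, again a polynomial ring in finitely many variables.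

Quillen's theorem on filtered rings \cite[\S6, Theorem~7]{Q} states that $K_q(F_0)\to K_q(R)$ is an isomorphism for an exhaustively $\mathbb N$-filtered ring $R$ under three conditions: $B=\operatorname{gr}R$ is noetherian; $F_0$ is regular; and $B$ over $F_0$ and $F_0$ over $B$ have finite Tor-dimension. Here $B$ is noetherian by Hilbert's basis theorem, $F_0=k$ is a field, $B$ is free over $k$, and $k$ has finite Tor-dimension over $B$ by Hilbert's syzygy theorem. So $K_q(k)\to K_q(H^{\otimes p})$ is an isomorphism.
\end{proof}

\begin{thebibliography}{9}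

\bibitem{BGZ}
Ken Brown, Paul Gilmartin, James J. Zhang, \emph{Connected (graded) Hopf algebras}, arXiv:1601.06687 (2016).

\bibitem{MR}
McConnell and Robson, \emph{Noncommutative Noetherian Rings}.

\bibitem{Mo}
Montgomery, \emph{Hopf algebras and their actions on rings}.

\bibitem{Q}
Quillen, \emph{Higher algebraic K-theory I}.

\bibitem{Z}
Zhuang, \emph{Properties of pointed and connected Hopf algebras of finite Gelfand--Kirillov dimension}, J. London Math. Soc. 2013.

\end{thebibliography}
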